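\title{Infinitely many isolated cones in the height filtration of the poset of rational cones}

\begin{abstract}
Pointed rational cones in $\mathbb R^d$ are partially ordered by adjoining one lattice generator at a time. Bounding the heights of Hilbert bases filters this poset, and the first level consists of the normal lattice polytopes. It has been conjectured that the relative homology groups of consecutive levels are finitely generated modules over the group ring of $\operatorname{Aff}(\mathbb Z^{d-1})$. We show that this fails for $H_0$: for every $d\ge 14$, level $7$ and every level $h\ge 187$ contain infinitely many orbits of cones that do not belong to the previous level and are comparable to no other cone. These cones are fibered in long boxes over a fixed $7$-dimensional cone. For $d\le 2$ all the relative groups vanish.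
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Posets of cones}
A \emph{cone} is a set $C=\mathbb R_{\ge0}v_1+\dots+\mathbb R_{\ge0}v_m\subset\mathbb R^d$ with $v_1,\dots,v_m\in\mathbb Z^d$ that contains no line. A nonzero element of the monoid $C\cap\mathbb Z^d$ is \emph{indecomposable} if it is not a sum of two nonzero elements. The indecomposable elements generate $C\cap\mathbb Z^d$ and belong to every generating set; they form the \emph{Hilbert basis} $\operatorname{Hilb}(C)$.

A pair of cones $D\subset C$ is an \emph{elementary extension by $x$} if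
\[
x\in C\setminus D\qquad\text{and}\qquad C\cap\mathbb Z^d=(D\cap\mathbb Z^d)+\mathbb Z_{\ge0}\,x .
\]
Thus one new generator must account for all lattice points of the larger cone. On the set $\mathsf{Cones}(d)$ of all cones in $\mathbb R^d$ put $D<C$ if there is a chain $D=C_0\subset C_1\subset\dots\subset C_n=C$ of elementary extensions with $n\ge1$.

The last coordinate of a point of $\mathbb R^d$ is its \emph{height}. Let $X^+=\mathsf{Cones}(d)^+$ be the subposet of nonzero cones all of whose nonzero points have positive height. For an integer $h\ge1$ let $X^{(h)}=\mathsf{Cones}(d)^{(h)}$ be the set of $C\in X^+$ whose Hilbert basis lies in height at most $h$. The order on $X^{(h)}$ is defined as above, with the additional requirement that all cones $C_i$ of the chain belong to $X^{(h)}$. A lattice polytope $P\subset\mathbb R^{d-1}$ is \emph{normal} if for every $c\ge1$ each lattice point of $cP$ is a sum of $c$ lattice points of $P$; under $P\mapsto\mathbb R_{\ge0}(P,1)$ the normal lattice polytopes correspond to the elements of $X^{(1)}$. In general, $h$ measures how far a cone is from being generated in height one.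

For a poset $X$ let $|X|$ be the geometric realization of its order complex, whose vertices are the elements of $X$ and whose simplices are the finite chains. The inclusion $X^{(h)}\to X^{(h+1)}$ preserves the order, although the order of $X^{(h)}$ need not be the one induced from $X^{(h+1)}$, where more intermediate cones are allowed. So we obtain a filtration by subcomplexes $|X^{(1)}|\subset|X^{(2)}|\subset\cdots$ with union $|X^+|$.

Let $\Gamma=\operatorname{Aff}(\mathbb Z^{d-1})$ be the group of affine automorphisms of $\mathbb R^{d-1}$ that map $\mathbb Z^{d-1}$ onto itself. The element $u\mapsto Au+b$ acts on $\mathbb R^d$ by $(u,\tau)\mapsto(Au+\tau b,\tau)$, and this identifies $\Gamma$ with the group of automorphisms of $\mathbb Z^d$ that preserve the height. Hence $\Gamma$ acts on each poset $X^{(h)}$, and the integral homology groups of the pairs $(|X^{(j+1)}|,|X^{(j)}|)$ are $\mathbb Z[\Gamma]$-modules.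

\subsection{The conjecture}
The following conjecture is posed in \cite{Gub}.

\medskip
\noindent\textbf{Conjecture.} \emph{For all $d$, $i$ and $j$:
\begin{itemize}
\item[(a)] the order of $\mathsf{Cones}(d)$ is the inclusion order, and thus $|X^+|$ is contractible;
\item[(b)] $H_i(|X^{(j+1)}|,|X^{(j)}|)$ is a finitely generated $\mathbb Z[\Gamma]$-module.
\end{itemize}}
\medskip

Part (a) says that every inclusion of cones factors into elementary extensions. The sum of two cones in $X^+$ is again in $X^+$, so under inclusion any two elements have an upper bound, and contractibility follows (see Section~\ref{sec:lowdim}). All homology of a level $|X^{(j)}|$ would then die at later levels, and the relative groups in (b) record how it is born and killed. Part (b) asks that each step of the filtration involve only finitely many classes up to symmetry. For $i=0$ it says that, up to $\Gamma$, only finitely many connected components of $|X^{(j+1)}|$ miss $|X^{(j)}|$ (Lemma~\ref{lem:H0}). This is plausible. The simplest such component is a cone from which no generator can be removed and to which none can be added. A large cone appears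 to leave room for some move, so one expects such rigid cones to be small, and hence finite in number. In low dimension there are none at all.

\subsection{Results}

\begin{theorem}\label{thm:special}
For $d=14$ the $\mathbb Z[\Gamma]$-module $H_0(|X^{(7)}|,|X^{(6)}|)$ is not finitely generated. In particular, part \textup{(b)} of the conjecture is false.
\end{theorem}

This is the case $d=14$, $j=6$ of the following theorem. For a $\mathbb Z[\Gamma]$-module $W$, the \emph{coinvariants} $W_\Gamma$ are the quotient of $W$ by the subgroup generated by all $\gamma w-w$.

\begin{theorem}\label{thm:main}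
Let $d\ge14$, and let $j=6$ or $j\ge186$. Then $X^{(j+1)}$ contains infinitely many $\Gamma$-orbits of elements $C\notin X^{(j)}$ that are comparable to no other element of $X^{(j+1)}$. Consequently $H_0(|X^{(j+1)}|,|X^{(j)}|)$ has a direct summand $\bigoplus_n\mathbb Z[\Gamma/\Gamma_n]$ with infinitely many summands and all $\Gamma_n$ finite. Its coinvariants are free abelian of infinite rank, so it is not finitely generated over $\mathbb Z[\Gamma]$.
\end{theorem}

\begin{proposition}\label{prop:lowdim}
For $d\le2$, all groups $H_i(|X^{(j+1)}|,|X^{(j)}|)$ with $i\ge0$, $j\ge1$ vanish.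
\end{proposition}

We do not decide part (a), and nothing below depends on it. Part (b) for $3\le d\le13$ is not settled here either.

The expectation above fails because rigidity can be enforced locally. We construct cones $C_n$ that project onto the orthant $K=\mathbb R^7_{\ge0}$ with boxes as fibers. The arithmetic of a lattice $\Lambda\subset\mathbb R^7$ blocks every move near the corners and walls of the boxes, and the parameter $n$ stretches the boxes without changing their corners and walls. Section~\ref{sec:examples} shows the blocking mechanisms on a polygon and a $3$-dimensional polytope.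

\section{Elementary extensions and the group $H_0$}\label{sec:prelim}

\begin{lemma}\label{lem:step}
Let $D\subset C$ be an elementary extension by $x$. Then $x\in\operatorname{Hilb}(C)$ and $\operatorname{Hilb}(C)\setminus\{x\}\subset\operatorname{Hilb}(D)$.
\end{lemma}

\begin{proof}
Since $0\in D$, we have $x=0+x\in C\cap\mathbb Z^d$. The set $\operatorname{Hilb}(D)\cup\{x\}$ generates $C\cap\mathbb Z^d$, so it contains $\operatorname{Hilb}(C)$. If $x\notin\operatorname{Hilb}(C)$, then $\operatorname{Hilb}(C)\subset D$, and $x$, being a sum of elements of $\operatorname{Hilb}(C)$, lies in $D$; this is excluded.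
\end{proof}

Call $C\in X^{(h)}$ \emph{isolated} if it is comparable to no other element of $X^{(h)}$. If $D<C$ in $X^{(h)}$, the last step of a chain from $D$ to $C$ is an elementary extension $D'\subset C$ with $D'\in X^{(h)}$; if $C<C'$, the first step is an elementary extension $C\subset C''$ with $C''\in X^{(h)}$. Hence $C$ is isolated if and only if it takes part in no elementary extension between elements of $X^{(h)}$. An isolated cone is a vertex of $|X^{(h)}|$ that lies on no edge, that is, a one-point component.

\begin{lemma}\label{lem:H0}
Let $h\ge2$, let $S$ be the set of connected components of $|X^{(h)}|$ that do not meet $|X^{(h-1)}|$, and let $W=H_0(|X^{(h)}|,|X^{(h-1)}|)$. Then $W\cong\mathbb Z[S]$ as $\mathbb Z[\Gamma]$-modules. Thus $W$ is the direct sum of the modules $\mathbb Z[\Gamma/\operatorname{Stab}(\xi)]$ over representatives $\xi$ of the orbits in $S$, and $W_\Gamma\cong\mathbb Z[S/\Gamma]$. The module $W$ is finitely generated if and only if $S/\Gamma$ is finite.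
\end{lemma}

\begin{proof}
The sequence $H_0(|X^{(h-1)}|)\to H_0(|X^{(h)}|)\to W\to0$ is exact and $\Gamma$-equivariant. The middle group is free abelian on the components of $|X^{(h)}|$, and the image of the first map is spanned by the components that meet $|X^{(h-1)}|$. So $W\cong\mathbb Z[S]$, with $\Gamma$ permuting the basis $S$. Splitting $S$ into orbits gives the decomposition, and passing to coinvariants identifies the basis elements of each orbit. If $S/\Gamma$ is finite, orbit representatives generate $W$. Conversely, the images of module generators of $W$ generate the abelian group $W_\Gamma$, so if $W$ is finitely generated, then $\mathbb Z[S/\Gamma]$ has finite rank.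
\end{proof}

\section{Dimensions one and two}\label{sec:lowdim}

We use two standard facts. First, by Pick's formula a lattice triangle in $\mathbb R^2$ whose only lattice points are its vertices (an \emph{empty} triangle) has area $\frac12$, so two of its edge vectors form a basis of $\mathbb Z^2$. Second, if a nonempty poset $X$ is \emph{directed}, meaning that any two elements have an upper bound, then $|X|$ is contractible: every finite subcomplex lies in $|X_{\le u}|$ for an upper bound $u$ of its vertices, and $|X_{\le u}|$ is a simplicial cone with apex $u$, so all homotopy groups vanish and Whitehead's theorem applies. A cone spanned by part of a basis of $\mathbb Z^d$ is called \emph{unimodular}; its lattice points are the nonnegative integer combinations of these basis vectors.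

\begin{proof}[Proof of Proposition~\ref{prop:lowdim}]
We show that every $|X^{(h)}|$ is contractible; the long exact sequence of the pair then gives the claim. For $d=1$ the set $X^{(h)}$ consists of the single cone $\mathbb R_{\ge0}$.

Let $d=2$. The elements of $X^+$ are the cones $C[a,b]=\mathbb R_{\ge0}(a,1)+\mathbb R_{\ge0}(b,1)$ with rational $a\le b$. For $b=p/q$ in lowest terms with $q>0$ let $v_b=(p,q)$, the primitive lattice vector on the ray through $(b,1)$. Let $F_h$ be the set of rationals with denominator at most $h$, a discrete subset of $\mathbb R$. If $b<b'$ are consecutive in $F_h$, the triangle with vertices $0,v_b,v_{b'}$ is empty: a nonzero lattice point in it has height at most $h$, so it lies on a ray through $(c,1)$ with $c\in F_h\cap[b,b']=\{b,b'\}$, and so it equals $v_b$ or $v_{b'}$. Hence $C[b,b']$ is unimodular.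

If $C[a,b]\in X^{(h)}$, then $a,b\in F_h$, because the primitive vectors $v_a,v_b$ on the boundary rays are indecomposable. Conversely, if $a,b\in F_h$, then $C[a,b]$ is a ray or a union of unimodular cones over consecutive elements of $F_h$, so its lattice points are generated by the vectors $v_c$ with $c\in F_h\cap[a,b]$, and $C[a,b]\in X^{(h)}$. Let $b'$ be the successor of $b$ in $F_h$. A lattice point of $C[a,b']$ lies in $C[a,b]$ or has the form $\beta v_b+\beta'v_{b'}$ with $\beta,\beta'\in\mathbb Z_{\ge0}$; so $C[a,b]\subset C[a,b']$ is an elementary extension by $v_{b'}$. The same holds at the left end, by the symmetry $(u,\tau)\mapsto(-u,\tau)$. Moving the endpoints one element of $F_h$ at a time, we see that the order of $X^{(h)}$ is inclusion. It is directed, so $|X^{(h)}|$ is contractible.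
\end{proof}

\section{How a step can be blocked}\label{sec:examples}

To rule out an elementary extension $D\subset C$ by $x$ we exhibit a lattice point that convexity forces into one of the cones but that the available generators cannot produce. The following two examples show this for $h=1$.

\begin{example}[removing a vertex]\label{ex:remove}
In $\mathbb R^3$ let $T$ be the tetrahedron with vertices $v_0=(0,0,0)$, $v_1=(0,1,1)$, $v_2=(1,0,1)$, $v_3=(1,1,0)$, let $x=(1,1,1)$, and let $Q$ be the convex hull of $T$ and $x$. Of the four facet inequalities of $T$, the point $x$ violates only $u_1+u_2+u_3\le2$, so $Q=T\cup T'$ with $T'=\operatorname{conv}(v_1,v_2,v_3,x)$. The cone over $T'$ is unimodular. The vectors $(v_i,1)$ span a sublattice of index $2$ in $\mathbb Z^4$, and the other coset contains $z=\frac12\sum_i(v_i,1)=(1,1,1,2)$; so the lattice points of the cone over $T$ are generated by the $(v_i,1)$ and $z$. Since $z=(v_0,1)+(x,1)$, the cone $C$ over $Q$ lies in $X^{(1)}$.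

Suppose that $D\subset C$ is an elementary extension by $(x,1)$ with $D\in X^{(1)}$. By Lemma~\ref{lem:step}, $D$ contains the four vectors $(v_i,1)$, and therefore $z$. As $D\in X^{(1)}$, the point $z$ is a sum of two of the $(v_i,1)$. But $v_i+v_k$ has even coordinate sum and $(1,1,1)$ does not. So $x$ cannot be removed in $X^{(1)}$. In $X^{(2)}$ it can: there $z$ is permitted as a new generator, and $D$ is the cone over $T$.
\end{example}

\begin{example}[adding a point]\label{ex:add}
Every lattice polygon is normal, since it is triangulated by empty triangles and the cones over these are unimodular. So a lattice point $y$ can be added to a polygon $P$ in $X^{(1)}$ exactly when $y$ is the only new lattice point of $\operatorname{conv}(P\cup\{y\})$. Let $P$ have vertices $(0,0),(4,0),(4,2),(1,2)$, and view it as fibered in intervals over the rows $\tau=0,1,2$. The left wall $u=\tau/2$ passes through lattice points in rows $0$ and $2$, while in row $1$ it is at distance $\frac12$ from the outside point $(0,1)$.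

If we add $y=(-e,0)$ with $e\ge1$, the midpoint of $y$ and $(1,2)$ is $(\frac{1-e}2,1)$, so the hull contains $(0,1)$, a second new point. Pushing the wall by $1$ in row $0$ pushes it by $\frac12$ in row $1$, and this is just enough. The midpoint of $(1-e,2)$ and $(0,0)$ is the same point, so row $2$ is blocked as well. We say that row $1$ \emph{guards} rows $0$ and $2$. Nothing guards row $1$: the point $(0,1)$ can be added. One can also leave the base $0\le\tau\le2$ and add $(2,3)$.
\end{example}

An isolated cone that is fibered over a base cone $K$ must therefore withstand three kinds of moves.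
\begin{itemize}
\item[(i)] \emph{Removing an extremal generator $x$.} As in Example~\ref{ex:remove}, we need a point $z$ of height greater than $h$ in the cone spanned by the other generators, all of whose decompositions use $x$.
\item[(ii)] \emph{Adding a point over $K$.} Every fiber that contains generators must be guarded by another fiber, as in Example~\ref{ex:add}.
\item[(iii)] \emph{Adding a point outside the preimage of $K$.} This produces two boxes in one fiber. With fibers of dimension one, the union of two overlapping intervals is an interval and nothing is wrong. In higher dimension, two boxes that are long in different directions have a lattice point in their convex hull outside both.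
\end{itemize}
The first two requirements concern the rounding of the walls to integers and determine the base lattice of Section~\ref{sec:base}. The third determines the shape of the boxes in Section~\ref{sec:cones}.

\section{The base lattice}\label{sec:base}

\subsection{The lattice $\Lambda$ and its Hilbert basis}
Let $e_1,\dots,e_7$ be the standard basis of $\mathbb R^7$, let $\mathbf 1=(1,\dots,1)$ and $K=\mathbb R^7_{\ge0}$. Let $\Lambda$ be the set of vectors
\[
s=\tfrac c5\,\mathbf 1+z,\qquad c\in\mathbb Z,\quad z\in\mathbb Z^7,\quad z_1+\dots+z_7\equiv c\pmod 2 .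
\]
This is a group with $2\mathbb Z^7\subset\Lambda\subset\frac15\mathbb Z^7$, hence a lattice of rank $7$. The vector $s$ determines $c$ only modulo $5$. Replacing $(c,z)$ by $(c+5l,z-l\mathbf 1)$ changes $c$ by $5l$ and $\sum z_i$ by $-7l$, which have the same parity; so the condition does not depend on the choice, and we may take $c\in\{0,\dots,4\}$. We call $c$ the \emph{class} of $s$. The linear forms $5s_i$ and $s_i-s_k$ are integral on $\Lambda$, and so is
\[
\eta(s)=\tfrac52\sum_is_i=\tfrac12\Big(7c+5\sum_iz_i\Big),
\]
because $7c+5\sum z_i\equiv c+\sum z_i\equiv0\pmod2$. From $2\eta(s)\equiv7c\equiv2c\pmod5$ we get $\eta(s)\equiv c\pmod5$.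

The walls of our boxes will be placed at distance $\alpha(s)=\frac35\eta(s)=\frac32\sum_is_i$. For $s\in\Lambda$ write $\alpha(s)=M(s)+f(s)$ with $M(s)=\lfloor\alpha(s)\rfloor$. The fractional part $f(s)$ depends only on the class:
\[
\begin{array}{c|ccccc}
c&0&1&2&3&4\\ \hline
f&0&3/5&1/5&4/5&2/5
\end{array}
\]
Put $\theta=\frac25\mathbf 1$, $\omega_j=\frac15\mathbf 1+e_j$, and
\[
G=\{e_i+e_j:1\le i\le j\le7\}\cup\{\omega_1,\dots,\omega_7\}\cup\{\theta\}\subset K\cap\Lambda .
\]
The values of $\eta$, $M$ and $f$ on $G$ are
\[
\begin{array}{c|ccc}
g&\eta(g)&M(g)&f(g)\\ \hline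
e_i+e_j&5&3&0\\
\omega_j&6&3&3/5\\
\theta&7&4&1/5
\end{array}
\]
The parity condition removes the vectors $e_i$ from the lattice, so that each ray of $K$, with generator $2e_a$, is surrounded by the six generators $e_a+e_j$. The dimension $7$ makes the identity $2+\frac25=6\cdot\frac25$ hold, which places $2e_a+\theta$ in the cone spanned by these six vectors; this will give the point $z$ of (i). The classes $1$ and $3$ supply the guards of (ii).

The function $M$ is superadditive, and $M(s+s')=M(s)+M(s')$ exactly when $f(s)+f(s')<1$. The next lemma says that every element has a decomposition without such a carry.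

\begin{lemma}\label{lem:base}
The set $G$ is the Hilbert basis of the monoid $K\cap\Lambda$. Every $s\in K\cap\Lambda$ can be written as $s=\sum_lg_l$ with $g_l\in G$ and $\sum_lM(g_l)=M(s)$.
\end{lemma}

\begin{proof}
Write $s=\frac c5\mathbf 1+z$ with $c\in\{0,\dots,4\}$. Since $s_i\ge0$ has fractional part $c/5$, we have $z_i\ge0$ for all $i$. Call a vector in $\mathbb Z^7_{\ge0}$ \emph{even} if its coordinate sum is even; pairing up its unit vectors writes it as a sum of vectors $e_i+e_j$. If $c$ is even, then $z$ is even and $s=z$, $\theta+z$, $2\theta+z$ for $c=0,2,4$. If $c$ is odd, then $\sum z_i$ is odd, so $z_j\ge1$ for some $j$ and $z-e_j$ is even; then $s=\omega_j+(z-e_j)$ for $c=1$ and $s=\theta+\omega_j+(z-e_j)$ for $c=3$. For $c=0,1,2,3,4$ the values $f(g_l)$ add up to $0$, $\frac35$, $\frac15$, $\frac15+\frac35$, $\frac15+\frac15$, which is $f(s)$ in each case. Since $\alpha$ is linear, $\sum M(g_l)=M(s)$.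

In particular $G$ generates $K\cap\Lambda$, so $\eta\ge5$ on nonzero elements and $\eta\ge10$ on decomposable ones. As $\eta\le7$ on $G$, the elements of $G$ are indecomposable.
\end{proof}

\begin{remark}
The factor $3$ in $\alpha=\frac35\eta$ is forced modulo $5$. The only decomposition of $2\theta$ is $\theta+\theta$, since $14=7+7$ is the only way to write $\eta(2\theta)$ as a sum of numbers from $\{5,6,7\}$; so Lemma~\ref{lem:base} needs $2f(\theta)<1$. Section~\ref{sec:min} needs a carry in $\omega_a+\omega_a$, that is, $2f(\omega_a)\ge1$. With $\frac\mu5\eta$ in place of $\alpha$, the first condition fails for $\mu\equiv2,4$ and the second for $\mu\equiv0,1\pmod5$.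
\end{remark}

\subsection{Height forms}
The height on our cones will be pulled back from a linear form on $\Lambda$. We want the elements of $G$, and nothing else in $K\cap\Lambda$, to be available as degrees of generators at level $h$.

\begin{definition}
A pair $(\kappa,h)$ of a homomorphism $\kappa\colon\Lambda\to\mathbb Z$ and a positive integer $h$ is \emph{admissible} if $\kappa$ is surjective, $h/2<\kappa(g)\le h$ for all $g\in G$, and $\kappa(\theta)=h$.
\end{definition}

\begin{lemma}\label{lem:adm}
The pair $(\eta,7)$ is admissible. For every $h\ge187$ there is a form $\kappa$ such that $(\kappa,h)$ is admissible.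
\end{lemma}

\begin{proof}
The form $\eta$ takes the values $5,6,7$ on $G$, which lie in $(\frac72,7]$ and are coprime, and $\eta(\theta)=7$.

Let $h\ge187$. Multiples of $\eta$ give $\theta$ a height divisible by $7$ and are not surjective, so we add two small corrections. Choose $m\in\{0,\dots,6\}$ with $2m\equiv h\pmod7$, let $N=(h-2m)/7\ge(187-12)/7=25$, and put
\[
\kappa(s)=N\eta(s)+5m\,s_1+(s_1-s_2).
\]
This form is integral on $\Lambda$. The correction $5ms_1+s_1-s_2$ takes the value $5m+1$ on $e_1$, $-1$ on $e_2$, $0$ on $e_3,\dots,e_7$, and $m$ on $\frac15\mathbf 1$. Therefore $\kappa(\theta)=7N+2m=h$ and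
\[
5N-2\le\kappa(e_i+e_j)\le5N+10m+2,\qquad 6N+m-1\le\kappa(\omega_j)\le6N+6m+1 .
\]
Each of the inequalities $5N+10m+2\le7N+2m$ and $6N+6m+1\le7N+2m$ is equivalent to $N\ge4m+1$, which holds since $4m+1\le25$. The smaller lower bound is $5N-2$, and $5N-2>\frac12(7N+2m)$ is equivalent to $3N>2m+4$, which also holds. Finally, a common divisor of $\kappa(e_3+e_4)=5N$, $\kappa(e_1+e_3)=5N+5m+1$ and $\kappa(\omega_3)=6N+m$ divides $5m+1$ and $N+m$, hence $5(N+m)-5N=5m$, hence $1$. So $\kappa$ is surjective.
\end{proof}

From now on $(\kappa,h)$ is a fixed admissible pair, and $\kappa$ is extended linearly to $\mathbb R^7$. Since $2e_i\in G$,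
\begin{equation}\label{eq:kappai}
\tfrac h4<\kappa(e_i)\le\tfrac h2\qquad(1\le i\le7),
\end{equation}
and in particular $\kappa>0$ on $K\setminus\{0\}$. A sum of at least two elements of $G$ has $\kappa>h$, so by Lemma~\ref{lem:base}
\begin{equation}\label{eq:low}
\{s\in K\cap\Lambda:\ s\ne0,\ \kappa(s)\le h\}=G .
\end{equation}

\section{Cones fibered in boxes}\label{sec:cones}

Let $d\ge14$, $r=d-7\ge7$ and $L=\mathbb Z^r\times\Lambda\subset\mathbb R^r\times\mathbb R^7$. We call $s$ the \emph{degree} and $\kappa(s)$ the \emph{height} of a point $(x,s)$. The height is a surjection $L\to\mathbb Z$, so a basis of its kernel together with a vector of height $1$ is a basis of $L$. This gives an isomorphism $L\cong\mathbb Z^d$ that carries $\kappa$ to the last coordinate. We use it to regard $X^{(h)}$ as a poset of cones in $\mathbb R^r\times\mathbb R^7$ with respect to $L$, and $\Gamma$ as the group of height-preserving automorphisms of $L$.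

Let $\ell_i(s)=5s_i$ for $1\le i\le7$ and $\ell_i=0$ for $7<i\le r$. These forms are integral on $\Lambda$ and nonnegative on $K$. For an integer $n\ge22$ put
\[
C=C_n=\big\{(x,s):\ s\in K,\ -\alpha(s)\le x_i\le\alpha(s)+n\ell_i(s)\ \text{ for }i=1,\dots,r\big\}.
\]
Each coordinate $s_i$ of the base stretches its own direction $x_i$ of the fiber; this is what $r\ge7$ is needed for. For a subset $E\subset\mathbb R^r\times\mathbb R^7$ let $E_s=\{x:(x,s)\in E\}$ be its fiber over $s$. For $s\in K$ the fiber $C_s$ is a box whose endpoints are linear in $s$, so
\begin{equation}\label{eq:fibers}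
C_{\lambda s+\lambda's'}=\lambda C_s+\lambda'C_{s'}\qquad(s,s'\in K,\ \lambda,\lambda'\ge0).
\end{equation}
All sides of $C_s$ have length at least $2\alpha(s)$, and $C_0=\{0\}$. Hence $C$ is full-dimensional, its nonzero points have nonzero degree in $K$ and positive height, and it contains no line. For $s\in K\cap\Lambda$ the integer points of $C_s$ form the integer box
\[
B(s)=\prod_{i=1}^r\big[-M(s),\,M(s)+n\ell_i(s)\big]\cap\mathbb Z^r .
\]
For $\varepsilon\in\{+,-\}^r$ let $v_\varepsilon(s)$ be the corner of $B(s)$ whose $i$-th coordinate is $M(s)+n\ell_i(s)$ if $\varepsilon_i=+$ and $-M(s)$ if $\varepsilon_i=-$. If $f(s)=0$, then $C_s$ is the convex hull of these corners.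

\begin{lemma}\label{lem:rays}
The set $C$ is generated as a real cone by $V=\{(v_\varepsilon(2e_a),2e_a):\varepsilon\in\{+,-\}^r,\ 1\le a\le7\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:fibers}, $C_s=\sum_a\frac{s_a}2\,C_{2e_a}$, and $C_{2e_a}$ is the convex hull of the corners $v_\varepsilon(2e_a)$ because $f(2e_a)=0$.
\end{proof}

\begin{lemma}\label{lem:hilb}
We have $\operatorname{Hilb}(C)=H:=\{(x,g):g\in G,\ x\in B(g)\}$, and $H$ is the set of all nonzero points of $C\cap L$ of height at most $h$. Hence $C\in X^{(h)}$ and $C\notin X^{(h-1)}$.
\end{lemma}

\begin{proof}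
Let $s\in K\cap\Lambda$ and let $s=\sum g_l$ be as in Lemma~\ref{lem:base}. Both $M$ and the $\ell_i$ are additive on this sum. For integers $a\le b$ and $a'\le b'$, every integer in $[a+a',b+b']$ is the sum of an integer in $[a,b]$ and one in $[a',b']$. Applying this in each coordinate gives $B(s)=\sum_lB(g_l)$, so $H$ generates $C\cap L$. A decomposition of $(x,g)\in H$ into nonzero points of $C\cap L$ would give a decomposition of $g$ into nonzero elements of $K\cap\Lambda$, so the elements of $H$ are indecomposable. The second statement is \eqref{eq:low}. The points of degree $\theta$ in $H$ have height exactly $h$, so $C\notin X^{(h-1)}$.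
\end{proof}

\section{No generator can be removed}\label{sec:min}

\begin{proposition}\label{prop:min}
There is no elementary extension $D\subset C$ with $D\in X^{(h)}$.
\end{proposition}

\begin{proof}
Suppose that $D\subset C$ is an elementary extension by $x$ and $D\in X^{(h)}$. By Lemma~\ref{lem:step}, $H\setminus\{x\}\subset D$. If $x\notin V$, then $V\subset H\setminus\{x\}\subset D$, and Lemma~\ref{lem:rays} gives $C\subset D$, which is impossible. So $x=(v_\varepsilon(2e_a),2e_a)$ for some $\varepsilon$ and $a$. The elements of $\operatorname{Hilb}(D)$ are points of $C\cap L$ of height at most $h$, and they differ from $x$. By Lemma~\ref{lem:hilb} they lie in $H\setminus\{x\}$, so $D\cap L$ is generated by $H\setminus\{x\}$.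

The test point will have degree $t=2e_a+\theta$, with $\eta(t)=12$, $\alpha(t)=\frac{36}5$ and $M(t)=7$. First we show that $D$ has lost nothing over $t$. We have
\[
t=\sum_{j\ne a}\tfrac25\,(e_a+e_j),
\]
since the $a$-th coordinate is $6\cdot\frac25=2+\frac25$ and the others are $\frac25$. For $j\ne a$ all points of $H$ of degree $e_a+e_j$ lie in $D$, and $f(e_a+e_j)=0$; by convexity $D_{e_a+e_j}\supset C_{e_a+e_j}$. With \eqref{eq:fibers} we get $D_t\supset\sum_{j\ne a}\frac25C_{e_a+e_j}=C_t$. In particular $z=(v_\varepsilon(t),t)\in D\cap L$.

Write $z=\sum_l(x_l,g_l)$ with $(x_l,g_l)\in H\setminus\{x\}$. Since $\sum\eta(g_l)=12$ and $\eta(g_l)\in\{5,6,7\}$, there are exactly two summands, with $\eta$-values $6+6$ or $5+7$. Consider a coordinate $i$. If $\varepsilon_i=-$, then $-7=x_{1,i}+x_{2,i}\ge-M(g_1)-M(g_2)$. If $\varepsilon_i=+$, then $7+n\ell_i(t)=x_{1,i}+x_{2,i}\le M(g_1)+M(g_2)+n\ell_i(t)$. In both cases $M(g_1)+M(g_2)\ge7$, and if $M(g_1)+M(g_2)=7$, then $x_{l,i}$ is the endpoint of the $i$-th side of $B(g_l)$ of sign $\varepsilon_i$, for $l=1,2$.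

In the case $6+6$ both $g_l$ are of type $\omega_j$ and $M(g_1)+M(g_2)=6<7$, which is impossible: the decomposition $t=\omega_a+\omega_a$ has a carry and does not reach the corner. In the case $5+7$ we have $g_2=\theta$, say, and $g_1=t-\theta=2e_a$. Now $M(g_1)+M(g_2)=3+4=7$, so $x_1=v_\varepsilon(2e_a)$ and $(x_1,g_1)=x$, which was excluded.
\end{proof}

\begin{remark}\label{rem:bound}
The bound on the heights of $\operatorname{Hilb}(D)$ is essential, as in Example~\ref{ex:remove}; note that $z$ has height $\kappa(2e_a)+h>h$. Let $x\in V$ and let $D$ be the real cone spanned by $H\setminus\{x\}$. Then $x\notin D$, because $x$ spans an extremal ray of $C$ that contains no other element of $H$, and $(D\cap L)+\mathbb Z_{\ge0}x$ contains $H$. So $D\subset C$ is an elementary extension in $X^+$, and $C$ ceases to be isolated at some higher level.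
\end{remark}

\section{No generator can be added}\label{sec:max}

\begin{proposition}\label{prop:max}
There is no elementary extension $C\subset C'$ with $C'\in X^{(h)}$.
\end{proposition}

Suppose that $C\subset C'$ is an elementary extension by $y=(x^0,s)$ with $C'\in X^{(h)}$. By Lemma~\ref{lem:step}, $y\in\operatorname{Hilb}(C')$, so $x^0\in\mathbb Z^r$, $s\in\Lambda$ and $1\le\kappa(s)\le h$. Every lattice point $(z,t)$ of $C'$ is a point of $C\cap L$ plus $jy$ for some integer $j\ge0$, which means
\begin{equation}\label{eq:test}
t-js\in K\quad\text{and}\quad z\in jx^0+B(t-js)\qquad\text{for some integer }j\ge0 .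
\end{equation}
We choose $t$ so that $t-js\in K$ for only one or two values of $j$, and find a lattice point of $C'$ over $t$ outside the corresponding boxes.

\subsection{New points over $K$: guards}
Let $s\in K$. Then $s=g\in G$ by \eqref{eq:low}, and $x^0\notin B(g)$. The point $x^0$ lies beyond a wall of $C_g$ by at least $1-f(g)$. Over $t=\lambda g+k$ with $k\in K$ this wall moves by at least $\lambda(1-f(g))$, and it passes a new layer of lattice points once this reaches $1-f(t)$. If moreover $t-g\notin K$, the new points cannot use $y$. For instance, let $g=\theta$ and look at the lower wall in one coordinate. It is at $-\frac{21}5$ over $\theta$, at $-\frac32$ over $e_1$, and at $-\frac{18}5$ over $\omega_1=\frac12\theta+e_1$. Adding a point at $-5$ over $\theta$ brings in the point $-\frac52-\frac32=-4$ over $\omega_1$, although $\omega_1-\theta\notin K$. In contrast to Example~\ref{ex:add}, every generator has such a guard.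

\begin{lemma}\label{lem:guard}
For every $g\in G$ there are $t\in K\cap\Lambda$ and $\lambda\in(0,1)$ such that $t-g$ has a negative coordinate, $k=t-\lambda g$ lies in $K$ and satisfies $\alpha(k)\ge\frac12$, and $\lambda(1-f(g))\ge1-f(t)$.
\end{lemma}

\begin{proof}
Let $t_l=\theta+\omega_l=\frac35\mathbf 1+e_l$, with $\eta(t_l)=13$ and $f(t_l)=\frac45$.

Let $g=e_i+e_j$, so $f(g)=0$. Take $t=t_l$ with $l\ne i$ and $\lambda=\frac15$. Then $(t-g)_i\le\frac35-1<0$. All coordinates of $k$ are at least $\frac35-\frac25>0$, and $\alpha(k)=\frac35(13-1)$. Finally $\frac15\cdot1=1-\frac45$.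

Let $g=\theta$, so $f(g)=\frac15$. Take $t=\omega_1$, with $f(t)=\frac35$, and $\lambda=\frac12$. Then $(t-g)_2=-\frac15$, $k=e_1$, $\alpha(k)=\frac32$, and $\frac12\cdot\frac45=1-\frac35$.

Let $g=\omega_j$, so $f(g)=\frac35$. Take $t=t_l$ with $l\ne j$ and $\lambda=\frac12$. Then $(t-g)_j=\frac35-\frac65<0$. The $j$-th coordinate of $k$ is $\frac35-\frac35=0$, the $l$-th is $\frac85-\frac1{10}=\frac32$, and the others are $\frac35-\frac1{10}=\frac12$; also $\alpha(k)=\frac35(13-3)$. Finally $\frac12\cdot\frac25=1-\frac45$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:max} for $s\in K$]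
Some coordinate $x^0_\iota$ lies outside $[-M(g),M(g)+n\ell_\iota(g)]$. The linear map that sends $(x,s')$ to the point with $x_\iota$ replaced by $n\ell_\iota(s')-x_\iota$ is an automorphism of $L$ that preserves degrees, heights and $C$, and exchanges the two walls in direction $\iota$. Applying it to $C'$ and $y$ if necessary, we may assume that $x^0_\iota=M(g)+n\ell_\iota(g)+e$ with an integer $e\ge1$.

Take $t,\lambda,k$ as in Lemma~\ref{lem:guard}. Since $C'$ is a convex cone containing $y$ and $C$, the fiber $C'_t$ contains the real box $R=\lambda x^0+C_k$. The largest $\iota$-th coordinate in $R$ is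
\begin{align*}
\rho&=\lambda\big(M(g)+n\ell_\iota(g)+e\big)+\alpha(t)-\lambda\alpha(g)+n\ell_\iota(t)-\lambda n\ell_\iota(g)\\
&=n\ell_\iota(t)+M(t)+f(t)+\lambda\big(e-f(g)\big)\ \ge\ n\ell_\iota(t)+M(t)+1 .
\end{align*}
All sides of $R$ have length at least $2\alpha(k)\ge1$. So each side contains an integer, the $\iota$-th side contains $\lfloor\rho\rfloor$, and there is $z\in R\cap\mathbb Z^r$ with $z_\iota\ge n\ell_\iota(t)+M(t)+1$. The point $(z,t)\in C'\cap L$ violates \eqref{eq:test}: for $j=0$ we have $z\notin B(t)$, and for $j\ge1$ the vector $t-jg$ has a negative coordinate, because $t-g$ has one and $g\in K$.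
\end{proof}

\subsection{New points outside the preimage of $K$: crossing boxes}
Now let $s\notin K$. There are infinitely many such $s$ with $1\le\kappa(s)\le h$, and $x^0$ is arbitrary, so we need an argument that ignores the position of $x^0$. Over a degree $t=k+s$ with $k,t\in K\cap\Lambda$ the cone $C'$ contains the two boxes $B(t)$ and $x^0+B(k)$. Their side lengths do not depend on $x^0$, and in direction $i$ they differ by about $n\ell_i(s)=5ns_i$. Since $s$ has both a negative and a positive coordinate, each box is much longer than the other in some direction. For an integer box $A=\prod_iA_i\subset\mathbb Z^r$ let $|A_i|=\max A_i-\min A_i$.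

\begin{lemma}\label{lem:boxes}
Let $A,B'\subset\mathbb Z^r$ be integer boxes with all side lengths at least $1$. Suppose that $|B'_p|\ge|A_p|+4$ and $|A_q|\ge|B'_q|+4$ for some indices $p\neq q$. Then there are $u\in A$ and $w\in B'$ such that $\frac12(u+w)\in\mathbb Z^r\setminus(A\cup B')$.
\end{lemma}

\begin{proof}
We have $(\max B'_p-\max A_p)+(\min A_p-\min B'_p)\ge4$, so one of the two terms is at least $2$. After changing the sign of the $p$-th coordinate if necessary, $\max B'_p\ge\max A_p+2$. In the same way we arrange $\max A_q\ge\max B'_q+2$. Put $w_p=\max B'_p$, and let $u_p$ be the one of $\max A_p$, $\max A_p-1$ with the parity of $w_p$. Put $u_q=\max A_q$, and let $w_q$ be the one of $\max B'_q$, $\max B'_q-1$ with the parity of $u_q$. For $i\neq p,q$ choose $u_i\in A_i$ and $w_i\in B'_i$ of equal parity. All this is possible because every side contains two consecutive integers. Then $z=\frac12(u+w)$ is integral, and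
\[
z_p\ge\tfrac12\big((\max A_p-1)+(\max A_p+2)\big)>\max A_p,\qquad z_q\ge\tfrac12\big((\max B'_q+2)+(\max B'_q-1)\big)>\max B'_q .
\]
Hence $z\notin A$ and $z\notin B'$; see Figure~\ref{fig:boxes}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x in {0,...,7} \foreach \y in {0,...,6} \fill[gray] (\x,\y) circle (1.5pt);
\draw[thick] (1,0) rectangle (4,6);
\draw[thick] (0,1) rectangle (7,3);
\draw[dashed] (3,6) -- (7,2);
\fill (3,6) circle (4pt) node[above] {$u$};
\fill (7,2) circle (4pt) node[right] {$w$};
\fill (5,4) circle (4pt) node[above right] {$z$};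
\node at (1.5,5.5) {$A$};
\node at (6.5,1.5) {$B'$};
\end{tikzpicture}
\caption{Two integer boxes, $A$ longer vertically and $B'$ longer horizontally. The midpoint $z$ of the lattice points $u\in A$ and $w\in B'$ is a lattice point in neither box.}
\label{fig:boxes}
\end{figure}

The side lengths also contain the term $2M$, which is the same in all directions and could spoil the comparison. The next lemma bounds it by the smaller of the two extreme coordinates of $s$; this is where the two-sided bound \eqref{eq:kappai} is used.

\begin{lemma}\label{lem:estimate}
Let $s\in\Lambda\setminus K$ with $1\le\kappa(s)\le h$. Let $s_p$ be the smallest and $s_q$ the largest coordinate of $s$, and let $\mu=\min(-s_p,s_q)$. Then $\mu\ge\frac15$ and $|\alpha(s)|\le39\mu$.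
\end{lemma}

\begin{proof}
We have $s_p<0$ because $s\notin K$, and $s_q>0$ because $\kappa(s)>0$ and all $\kappa(e_i)$ are positive. As $5s_i\in\mathbb Z$, we get $\mu\ge\frac15$. Let $P$ be the sum of the positive coordinates of $s$ and $-Q$ the sum of the negative ones. At most six coordinates have either sign, so $P\le6s_q$ and $Q\le6|s_p|$. By \eqref{eq:kappai},
\[
h\ge\kappa(s)\ge\tfrac h4P-\tfrac h2Q,\qquad 0<\kappa(s)\le\tfrac h2P-\tfrac h4Q,
\]
that is, $P\le4+2Q$ and $Q<2P$. Hence $P-Q\le4+Q\le20|s_p|+6|s_p|$ and $P-Q\le P\le6s_q$, while $Q-P\le Q\le6|s_p|$ and $Q-P<P\le6s_q$. So $|P-Q|\le26\mu$ and $|\alpha(s)|=\frac32|P-Q|\le39\mu$.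
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:max} for $s\notin K$]
Let $p,q,\mu$ be as in Lemma~\ref{lem:estimate}. Let $k=2R\sum_{i\ne q}e_i\in K\cap\Lambda$, where the integer $R\ge1$ is so large that $t=k+s$ lies in $K$; this is possible since $t_q=s_q>0$. We take $k$ on the facet $k_q=0$ in order to exclude higher multiples of $y$: for $j\ge2$ the $q$-th coordinate of $t-js=k-(j-1)s$ is $-(j-1)s_q<0$. So only $j=0$ and $j=1$ are possible in \eqref{eq:test}, and every lattice point of $C'$ of degree $t$ lies over $A\cup B'$, where $A=B(t)$ and $B'=x^0+B(k)$.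

Conversely, $A\subset C_t\subset C'_t$, and $B'\subset C'_t$ because $y+(B(k)\times\{k\})\subset C'$. Since $t$ and $k$ are nonzero, $\eta\ge5$ and $M\ge3$ on both, so all sides of $A$ and $B'$ have length at least $6$. Next,
\[
|M(t)-M(k)|=|\alpha(s)-f(t)+f(k)|\le39\mu+1\le44\mu .
\]
The side lengths are $|A_i|=2M(t)+n\ell_i(t)$ and $|B'_i|=2M(k)+n\ell_i(k)$, and $\ell_i(t)-\ell_i(k)=5s_i$ for $i\le7$. For $n\ge22$ this gives
\begin{align*}
|B'_p|-|A_p|&\ge5n|s_p|-88\mu\ge(5n-88)\mu\ge\tfrac{22}5>4,\\
|A_q|-|B'_q|&\ge5ns_q-88\mu\ge(5n-88)\mu\ge\tfrac{22}5>4 .
\end{align*}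
Lemma~\ref{lem:boxes} yields $u\in A$, $w\in B'$ with $z=\frac12(u+w)\in\mathbb Z^r\setminus(A\cup B')$. By convexity $(z,t)\in C'\cap L$, a contradiction.
\end{proof}

\section{Proof of Theorems \ref{thm:special} and \ref{thm:main}}\label{sec:end}

Let $d\ge14$ and $h=j+1$, so that $h=7$ or $h\ge187$. By Lemma~\ref{lem:adm} there is an admissible pair $(\kappa,h)$. By Lemma~\ref{lem:hilb} the cones $C_n$, $n\ge22$, lie in $X^{(h)}\setminus X^{(h-1)}$, and by Propositions~\ref{prop:min} and~\ref{prop:max} they are isolated in $X^{(h)}$. Each $\{C_n\}$ is therefore an element of the set $S$ of Lemma~\ref{lem:H0}.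

The group $\Gamma$ preserves the cardinality of the Hilbert basis, and
\[
|\operatorname{Hilb}(C_n)|=\sum_{g\in G}\ \prod_{i=1}^r\big(2M(g)+n\ell_i(g)+1\big).
\]
Every factor is positive and nondecreasing in $n$, and for $g=\theta$, $i\le7$ the factor is $2n+9$. So the sum is strictly increasing in $n$, and the $C_n$ lie in pairwise different $\Gamma$-orbits. Let $\Gamma_n$ be the stabilizer of $C_n$. It permutes the finite set $\operatorname{Hilb}(C_n)$, which spans $\mathbb R^d$ because $C_n$ is full-dimensional; a linear map that fixes a spanning set is the identity, so $\Gamma_n$ is finite. By Lemma~\ref{lem:H0}, $\bigoplus_{n\ge22}\mathbb Z[\Gamma/\Gamma_n]$ is a direct summand of $H_0(|X^{(h)}|,|X^{(h-1)}|)$, the coinvariants $\mathbb Z[S/\Gamma]$ are free abelian of infinite rank, and the module is not finitely generated. This proves Theorem~\ref{thm:main}, and the case $d=14$, $h=7$ is Theorem~\ref{thm:special}. \qed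

\begin{remark}
The dimension $14=7+7$ has two sources: the identity $2e_a+\theta=\sum_{j\ne a}\frac25(e_a+e_j)$ in Proposition~\ref{prop:min} fixes the dimension of the base, and the crossing-box argument uses one fiber direction for each base coordinate. The conditions $r\ge7$ and $n\ge22$ enter the proof of isolation only in the case $s\notin K$ of Proposition~\ref{prop:max}. Of the conditions on $(\kappa,h)$, surjectivity identifies $L$ with $\mathbb Z^d$, the equation $\kappa(\theta)=h$ keeps $C_n$ out of $X^{(h-1)}$, and the bounds $h/2<\kappa(g)\le h$ give \eqref{eq:kappai} and \eqref{eq:low}.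
\end{remark}

\begin{thebibliography}{9}
\bibitem{Gub} Joseph Gubeladze, \emph{Normal polytopes: between discrete, continuous, and random}, arXiv:2206.06306 (2022).
\end{thebibliography}
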